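# Isomorphic coronas that are not algebraically isomorphic

For a $\mathrm C^*$-algebra $A$ we write $\mathcal M(A)$ for its multiplier algebra, $\mathcal Q(A)=\mathcal M(A)/A$ for its corona algebra and $\pi_A\colon\mathcal M(A)\to\mathcal Q(A)$ for the quotient map. Isomorphisms are $^*$-isomorphisms, and inner products are linear in the first variable.

## 1. Coronas of $c_0$-sums of converging finite-dimensional algebras

Let $D$ be a $\mathrm C^*$-algebra, and let $F_1,F_2,\dots$ and $F_\infty$ be finite-dimensional $\mathrm C^*$-subalgebras of $D$ such that $F_n$ converges to $F_\infty$: there are linear bijections $T_n\colon F_\infty\to F_n$ and numbers $\varepsilon_n\to0$ with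
$$\|T_n(x)-x\|\le\varepsilon_n\|x\|\qquad(x\in F_\infty).$$
The smallest example: in $D=M_2(\mathbb C)$ let $F_\infty$ be the diagonal matrices and $F_n=R_nF_\infty R_n^*$, where $R_n$ is the rotation by the angle $1/n$. Take $T_n=\mathrm{Ad}(R_n)$; since $R_nxR_n^*-x=(R_n-1)xR_n^*+x(R_n^*-1)$, we may use $\varepsilon_n=2\|R_n-1\|$.

Form the $c_0$-sums $A=\bigoplus_nF_n$ and $B=\bigoplus_nF_\infty$ (countably many copies). How are $\mathcal Q(A)$ and $\mathcal Q(B)$ related? A multiplier of a $c_0$-sum of unital algebras is a bounded sequence of elements of the summands, so $\mathcal M(A)=\prod_nF_n$ and $\mathcal M(B)=\prod_nF_\infty$. The two coronas will turn out to be literally equal inside $\ell^\infty(D)/c_0(D)$. We ask whether this equality comes from an isomorphism between the algebras themselves, once finitely many coordinates are ignored. Here is the precise notion.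

For a positive $a\in\mathcal M(A)$ consider the closed hereditary subalgebra $\overline{aAa}$ of $A$. For $x\in\mathcal M(A)$, the element $axa$ acts by multiplication as a multiplier of $\overline{aAa}$. Every isomorphism $\psi\colon\overline{aAa}\to\overline{bBb}$ extends uniquely to a strictly continuous isomorphism $\tilde\psi\colon\mathcal M(\overline{aAa})\to\mathcal M(\overline{bBb})$.

**Definition.** Let $A,B$ be separable $\mathrm C^*$-algebras. An isomorphism $\varphi\colon\mathcal Q(A)\to\mathcal Q(B)$ is *algebraically trivial* if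

1. (i) there are positive $a\in\mathcal M(A)$ and $b\in\mathcal M(B)$ with $1-a\in A$ and $1-b\in B$;
2. (ii) there is an isomorphism $\psi\colon\overline{aAa}\to\overline{bBb}$;
3. (iii) for every $x\in\mathcal M(A)$ there is $y\in\mathcal M(B)$ with $byb=\tilde\psi(axa)$ as multipliers of $\overline{bBb}$ and $\varphi(\pi_A(x))=\pi_B(y)$.

The coronas $\mathcal Q(A)$ and $\mathcal Q(B)$ are *algebraically isomorphic* if there is an algebraically trivial isomorphism $\mathcal Q(A)\to\mathcal Q(B)$.

**Example.** Let $A=B=c_0$, so that $\mathcal Q(A)=\ell^\infty/c_0$. If $a\in\ell^\infty$ is positive with $1-a\in c_0$, then $E=\{a\ne0\}$ is cofinite and $\overline{aAa}=c_0(E)$. Likewise $\overline{bBb}=c_0(F)$ with $F=\{b\neq 0\}$ cofinite. An isomorphism $\psi\colon c_0(E)\to c_0(F)$ is $h\mapsto h\circ f$ for a bijection $f\colon F\to E$. In (iii) we need $b^2y=(a^2x)\circ f$ on $F$. This determines $y|_F$, since $b$ is bounded below on $F$, and as $a,b\to1$ at infinity, $y-x\circ f\to0$. So the algebraically trivial automorphisms of $\ell^\infty/c_0$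 are those induced by bijections between cofinite sets.

**Proposition 1.** For $A=\bigoplus_nF_n$ and $B=\bigoplus_nF_\infty$ as above, $\mathcal Q(A)$ and $\mathcal Q(B)$ have the same image in $\ell^\infty(D)/c_0(D)$, and the resulting isomorphism $\mathcal Q(A)\to\mathcal Q(B)$ is algebraically trivial.

**Step 1 (the coronas coincide).** Both $\prod F_n$ and $\prod F_\infty$ lie in $\ell^\infty(D)$ and meet $c_0(D)$ in $A$ and $B$. So $\mathcal Q(A)$ and $\mathcal Q(B)$ embed in $\ell^\infty(D)/c_0(D)$. Given $(y_n)\in\prod F_\infty$, put $x_n=T_n(y_n)$; then $\|x_n-y_n\|\le\varepsilon_n\|y_n\|\to0$. Given $(x_n)\in\prod F_n$, put $y_n=T_n^{-1}(x_n)$; since $(1-\varepsilon_n)\|y_n\|\le\|x_n\|$, the sequence $(y_n)$ is bounded, and again $\|x_n-y_n\|\to0$. So the images agree.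

**Step 2 (nearby algebras are isomorphic by maps near the identity).** We claim: there are, for all large $n$, isomorphisms $\theta_n\colon F_\infty\to F_n$ with $\sup_{\|x\|\le1}\|\theta_n(x)-x\|\to0$. Otherwise there are $\eta>0$ and infinitely many $n$ for which no isomorphism $F_\infty\to F_n$ is within $\eta$ of the identity on the unit ball. Up to isomorphism there are only finitely many $\mathrm C^*$-algebras of dimension $\dim F_\infty$ (they are sums of matrix algebras). So for infinitely many of these $n$ there are isomorphisms $\chi_n\colon G\to F_n$ with one fixed $G$. The maps $S_n=T_n^{-1}\chi_n\colon G\to F_\infty$ satisfy $\|S_n\|\le(1-\varepsilon_n)^{-1}\le2$ for large $n$, and they live in the finite-dimensional space of linear maps $G\to F_\infty$. So a subsequence converges in norm to some $S$. Since $\|\chi_n(g)-S_n(g)\|=\|T_nS_n(g)-S_n(g)\|\le2\varepsilon_n\|g\|$, also $\chi_n\to S$ uniformly on the unit ball. So $S$ is an isometric $^*$-homomorphism $G\to F_\infty$, onto because the dimensions agree. Then $\theta_n=\chi_nS^{-1}\colon F_\infty\to F_n$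 are isomorphisms converging to the identity uniformly on the unit ball, a contradiction.

**Step 3 (triviality).** Say $\theta_n$ exists for $n\ge n_0$. Let $a$ and $b$ be the sequences equal to $0$ for $n<n_0$ and to the unit of the summand for $n\ge n_0$, and let $\psi=\bigoplus_{n\ge n_0}\theta_n^{-1}$. For $x\in\prod F_n$ let $y_n=0$ for $n<n_0$ and $y_n=\theta_n^{-1}(x_n)$ for $n\ge n_0$. Then $byb=\tilde\psi(axa)$ and $\|y_n-x_n\|\to0$, so $x$ and $y$ have the same class in $\ell^\infty(D)/c_0(D)$. This is (iii). $\square$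

What changes when the summands are infinite-dimensional? Step 1 survives unchanged, as long as the maps $T_n$ exist. Step 2 used finiteness twice: finitely many isomorphism classes, and compactness of bounded sets of linear maps. Neither is available for separable infinite-dimensional summands. So we ask: *are there separable unital algebras that converge to a limit in the sense above and are not isomorphic to it?* The rest of the lecture constructs them, and draws the consequence for coronas.

## 2. The conjecture on coronas, and close algebras that are not isomorphic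

The following is stated in Alessandro Vignati, "Rigidity Conjectures", arXiv:1812.01306 (2018); $\mathrm{PFA}$ is the Proper Forcing Axiom.

**Conjecture.** Assume $\mathrm{PFA}$. Let $A$ and $B$ be separable $\mathrm C^*$-algebras. Then $\mathcal Q(A)$ and $\mathcal Q(B)$ are isomorphic if and only if they are algebraically isomorphic.

One direction holds by definition. The other is false. The counterexample is built in ZFC with no extra set theory, so it is also there under $\mathrm{PFA}$. Recall that $E$ is *prime* if $I_1I_2\ne0$ for all nonzero closed ideals $I_1,I_2$.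

**Theorem A (ZFC).** There are unital separable prime $\mathrm C^*$-algebras $A_z$, $z\in I:=[\frac14,\frac12]$, all unital subalgebras of one $\mathrm C^*$-algebra $\mathcal M(J)$, such that:

1. There are linear bijections $T_{z,z'}\colon A_z\to A_{z'}$ with $T_{z,z'}^{-1}=T_{z',z}$ and $\|T_{z,z'}(x)-x\|\le42|z-z'|\,\|x\|$.
2. For each $z_0\in I$ the set $\{z\in I:A_z\cong A_{z_0}\}$ is countable.

**Theorem B (the conjecture is false).** Let $z_n\to z_\infty$ in $I$ with $A_{z_n}\not\cong A_{z_\infty}$ for all $n$ (such sequences exist by (2)). Let $A=\bigoplus_nA_{z_n}$ and $B=\bigoplus_nA_{z_\infty}$ ($c_0$-sums). Then $\mathcal Q(A)\cong\mathcal Q(B)$, but $\overline{aAa}\not\cong\overline{bBb}$ for all positive $a\in\mathcal M(A)$, $b\in\mathcal M(B)$ with $1-a\in A$, $1-b\in B$. In particular $\mathcal Q(A),\mathcal Q(B)$ are not algebraically isomorphic.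

The *Kadison–Kastler distance* of two $\mathrm C^*$-algebras on one Hilbert space is the Hausdorff distance of their unit balls. For example, for a unitary $u$ the distance of $E$ and $uEu^*$ is at most $2\|u-1\|$, since $\|x-uxu^*\|\le2\|u-1\|$ for $\|x\|\le1$.

**Theorem C (stronger version).** There are $2^{\aleph_0}$ separable $\mathrm C^*$-algebras with pairwise isomorphic coronas such that no two of them have isomorphic hereditary subalgebras as in (i)–(ii) of the definition. (The number $2^{\aleph_0}$ is maximal, since there are only $2^{\aleph_0}$ separable $\mathrm C^*$-algebras up to isomorphism.) Moreover, for every $\varepsilon>0$ there are separable unital non-isomorphic $\mathrm C^*$-algebras on one separable Hilbert space at Kadison–Kastler distance $<\varepsilon$.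

The parenthesis is a count: a separable $\mathrm C^*$-algebra is isomorphic to the closure in $B(\ell_2)$ of a countable set, and $B(\ell_2)$ has $2^{\aleph_0}$ elements, hence $2^{\aleph_0}$ countable subsets.

## 3. Matching summands: Theorems B and C from Theorem A

Primeness prevents a summand from being cut into pieces, so an isomorphism of $c_0$-sums must match summands.

**Lemma 2.** A closed hereditary subalgebra $D$ of a prime algebra $E$ is prime or $0$.

*Proof.* Let $I_1,I_2$ be nonzero closed ideals of $D$; products denote closed linear spans. Since $E$ is prime, $I_1EI_2\ne0$: otherwise the nonzero closed ideals of $E$ generated by $I_1$ and $I_2$ would have product $0$. Since $D$ is hereditary, $I_1EI_2\subset DED\subset D$. As $I_k=I_k^2$,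
$$0\ne I_1EI_2=I_1(I_1EI_2)I_2\subset I_1DI_2\subset I_1I_2.\qquad\square$$

**Lemma 3.** Let $A=\bigoplus_{n}E_n$ and $B=\bigoplus_{m}G_m$ be $c_0$-sums of sequences of nonzero unital prime algebras. Let $a\in\mathcal M(A)$, $b\in\mathcal M(B)$ be positive with $1-a\in A$, $1-b\in B$ and $\overline{aAa}\cong\overline{bBb}$. Then there is an injection $n\mapsto m(n)$, defined for all but finitely many $n$, such that $E_n\cong G_{m(n)}$ for all but finitely many $n$.

**Step 1 (the hereditary subalgebras are the full sums, up to finitely many summands).** Write $a=(a_n)$ and $b=(b_m)$. Then $\|1-a_n\|\to0$ and $\|1-b_m\|\to0$, so for some $n_0,m_0$ the $a_n$ with $n\ge n_0$ and the $b_m$ with $m\ge m_0$ are invertible. Thus $\overline{aAa}=\bigoplus P_n$ and $\overline{bBb}=\bigoplus R_m$ with $P_n=\overline{a_nE_na_n}$, $R_m=\overline{b_mG_mb_m}$, and $P_n=E_n$ for $n\ge n_0$, $R_m=G_m$ for $m\ge m_0$. By Lemma 2 all $P_n,R_m$ are prime or $0$.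

**Step 2 (each large summand goes onto one summand).** Let $\psi\colon\bigoplus P_n\to\bigoplus R_m$ be an isomorphism, let $n\ge n_0$, and put $\mathcal I=\psi(P_n)$ and $\mathcal I^c=\psi(\bigoplus_{k\ne n}P_k)$. These are complementary closed ideals of $\bigoplus R_m$. A closed ideal of a $c_0$-sum is the $c_0$-sum of its intersections with the summands: the $m$-th component of an element $x$ is a limit of products $xe$ with $e$ from an approximate unit of $R_m$, so it lies in the ideal. Two different nonzero intersections $\mathcal I\cap R_m$, $\mathcal I\cap R_{m'}$ would be nonzero ideals of $\mathcal I$ with product $0$. As $\mathcal I\cong E_n$ is nonzero and prime, $\mathcal I\subset R_m$ for a single $m=m(n)$. The ideal $R_m$ of $\mathcal I\oplus\mathcal I^c$ splits as $R_m=(\mathcal I\cap R_m)\oplus(\mathcal I^c\cap R_m)$. Since $R_m$ is prime and $\mathcal I\cap R_m=\mathcal I\ne0$, we get $\mathcal I^c\cap R_m=0$ and $\mathcal I=R_{m(n)}$.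

**Step 3 (counting).** The ideals $\psi(P_n)$ are pairwise different, so $n\mapsto m(n)$ is injective on $\{n\ge n_0\}$, and $m(n)\ge m_0$ for all but finitely many $n$. For these $n$ we have $E_n=P_n\cong R_{m(n)}=G_{m(n)}$. $\square$

**Proof of Theorem B from Theorem A.** By Theorem A(2) the set of $z$ with $A_z\not\cong A_{z_\infty}$ has countable complement, hence is dense in $I$, and sequences as required exist. Since the summands are unital, $\mathcal M(A)=\prod A_{z_n}$ and $\mathcal M(B)=\prod A_{z_\infty}$. These lie in $\ell^\infty(\mathcal M(J))$ and meet $c_0(\mathcal M(J))$ in $A$ and $B$. So both coronas embed in $\ell^\infty(\mathcal M(J))/c_0(\mathcal M(J))$. If $(x_n)\in\prod A_{z_n}$, then $y_n=T_{z_n,z_\infty}(x_n)\in A_{z_\infty}$ satisfies $\|x_n-y_n\|\le42|z_n-z_\infty|\,\|x_n\|\to0$. In the other direction use $T_{z_\infty,z_n}$. So the images coincide and $\mathcal Q(A)\cong\mathcal Q(B)$. If some $\overline{aAa}\cong\overline{bBb}$, Lemma 3 gives $A_{z_n}\cong A_{z_\infty}$ for some $n$, contrary to the choice of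 $z_n$. So (i) and (ii) of the definition cannot both hold. $\square$

**Proof of Theorem C from Theorem A.** Fix $z_\infty\in I$ and choose inductively $z_n\in I$ with $|z_n-z_\infty|<1/n$ such that $A_{z_n}$ is not isomorphic to any of $A_{z_\infty},A_{z_1},\dots,A_{z_{n-1}}$. By Theorem A(2) each step excludes only countably many parameters. For infinite $S\subset\mathbb N$ let $A_S=\bigoplus_{n\in S}A_{z_n}$. Exactly as in the proof of Theorem B, with $S$ enumerated increasingly, $\mathcal Q(A_S)\cong\ell^\infty(A_{z_\infty})/c_0(A_{z_\infty})$ for every $S$. Suppose $\overline{aA_Sa}\cong\overline{bA_{S'}b}$ with $a,b$ as in (i). By Lemma 3 there is an injection $n\mapsto m(n)$ from a cofinite subset of $S$ into $S'$ with $A_{z_n}\cong A_{z_{m(n)}}$ for all but finitely many $n$. For these $n$ we have $m(n)=n$, so $S\setminus S'$ is finite. Now let $S$ range over an almost disjoint family of $2^{\aleph_0}$ infinite subsets of $\mathbb N$ (distinct members have finite intersection). For distinct members, $S\setminus S'$ is infinite, so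 no such isomorphism exists.

For the last statement put $\delta=42|z-z'|$ and let $x\in A_z$, $\|x\|\le1$. Then $y=T_{z,z'}(x)\in A_{z'}$ has $\|y-x\|\le\delta$ and $\|y\|\le1+\delta$. So $y/\max(1,\|y\|)$ is in the unit ball of $A_{z'}$, within $\delta$ of $y$ and within $2\delta$ of $x$. By symmetry the Kadison–Kastler distance of $A_z$ and $A_{z'}$ is at most $84|z-z'|$; the algebras act on one separable Hilbert space by the construction in Section 6. By Theorem A(2) there are $z,z'$ arbitrarily close with $A_z\not\cong A_{z'}$. $\square$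

It remains to prove Theorem A. We will use a group $\Gamma$ with two features that pull in opposite directions. It acts on a tree, which lets us deform a representation of it, uniformly in norm. It is generated by two subgroups with property (T), which makes automorphisms of $C^*_r(\Gamma)$ near the identity rigid.

## 4. Two copies of $SL_3(\mathbb Z)$ glued along the stabilizer of a line

We use two textbook sources of facts.

*Property (T)* (Kazhdan). The group $\Lambda=SL_3(\mathbb Z)$ has property (T). Hence there are a finite $S\subset\Lambda$ and $\kappa_0>0$ such that in every unitary representation of $\Lambda$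
$$\|\xi-P\xi\|\le\kappa_0^{-1}\max_{s\in S}\|s\xi-\xi\|,\tag{1}$$
where $P$ is the projection onto the invariant vectors.

*Bass–Serre theory* (Serre, *Trees*). An amalgam $\Lambda_1*_\Sigma\Lambda_2$ acts without inversions on a tree with vertex set $\Gamma/\Lambda_1\sqcup\Gamma/\Lambda_2$, whose edges are the cosets $g\Sigma$, the edge $g\Sigma$ joining $g\Lambda_1$ to $g\Lambda_2$. For instance, for $\mathbb Z/2*\mathbb Z/2$ with $\Sigma$ trivial, every vertex has two edges and the tree is a line. If a group acts on a tree without inversions, each element either fixes a vertex or is hyperbolic: it translates a line, its axis, by a positive amount.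

Let $e_3^*=(0,0,1)$ and
$$\Sigma=\{g\in\Lambda:e_3^*g=\pm e_3^*\}=\Big\{\begin{pmatrix}A&w\\0&\epsilon\end{pmatrix}:A\in GL_2(\mathbb Z),\ \epsilon=\det A,\ w\in\mathbb Z^2\Big\}.$$
The group $\Lambda$ acts on $\mathbb P=\{\pm\xi:\xi\in\mathbb Z^3\text{ a primitive row vector}\}$ by $\lambda\cdot(\pm\xi)=\pm\xi\lambda^{-1}$. The action is transitive, since every primitive row vector is the last row of a matrix in $SL_3(\mathbb Z)$, and the stabilizer of $\pm e_3^*$ is $\Sigma$. So $\Lambda/\Sigma\cong\mathbb P$, which is infinite.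

Let $\Gamma=\Lambda_1*_\Sigma\Lambda_2$ with $\Lambda_1=\Lambda_2=\Lambda$, and let $X$ be the vertex set of its tree, with graph metric $d$. There is an edge $e_0$ with stabilizer $\Sigma$ and endpoints $x_1,x_2$ with stabilizers $\Lambda_1,\Lambda_2$, and $\Gamma$ is transitive on edges. The edges at a vertex $v=gx_i$ correspond equivariantly to $\Lambda/\Sigma\cong\mathbb P$, with $\mathrm{Stab}(v)=g\Lambda_ig^{-1}$; at $x_i$, the edge $e_0$ corresponds to $\pm e_3^*$.

**Lemma 4.** (a) For $g\in\Gamma\setminus\{1\}$ the set $\{sgs^{-1}:s\in\Sigma\}$ is infinite. (b) The $\Lambda_1$-orbits on $X\setminus\{x_1\}$ are infinite.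

*Proof.* (b) For $y\ne x_1$, the first edge of the geodesic $[x_1,y]$ has infinite $\Lambda_1$-orbit, and the first edge of $[x_1,\gamma y]$ is its image under $\gamma\in\Lambda_1$. So the orbit of $y$ is infinite.

(a) Suppose the set is finite. We show $g=1$, first locating $g$ in $\Sigma$ with the tree and then computing with matrices.

**Step 1 (a large commuting subgroup).** The group $\Sigma_0=\{s\in\Sigma:sg=gs\}$ has finite index in $\Sigma$. So there are $m,k\ge1$ such that $\Sigma_0$ contains $n_v=\begin{pmatrix}1_2&v\\0&1\end{pmatrix}$ for all $v\in m\mathbb Z^2$, and $\mathrm{diag}(B,1)$ for $B=\begin{pmatrix}1&k\\0&1\end{pmatrix}$ and $B=\begin{pmatrix}1&0\\k&1\end{pmatrix}$.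

**Step 2 ($g\in\Sigma$).** Let $\pm\xi\in\mathbb P$, $\xi=(x,c)$ with $x\in\mathbb Z^2$, be fixed by all $n_v$, $v\in m\mathbb Z^2$. Then $(x,x\cdot v+c)=\pm(x,c)$. If $x\ne0$, the sign is $+$ and $x\cdot v=0$ for all $v\in m\mathbb Z^2$, which is absurd. So $x=0$ and $\pm\xi=\pm e_3^*$. Hence the only edge at $x_1$ or at $x_2$ fixed by $\Sigma_0$ is $e_0$. The fixed-point set of $\Sigma_0$ is a subtree. It contains $e_0$, and it contains $ge_0$ because $\Sigma_0$ commutes with $g$. If $ge_0\ne e_0$, this connected subtree would contain an edge other than $e_0$ at $x_1$ or $x_2$, a contradiction. So $ge_0=e_0$ and $g\in\Sigma$.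

**Step 3 ($g=1$).** Write $g=\begin{pmatrix}A&w\\0&\epsilon\end{pmatrix}$. Comparing $gn_v=\begin{pmatrix}A&Av+w\\0&\epsilon\end{pmatrix}$ with $n_vg=\begin{pmatrix}A&w+\epsilon v\\0&\epsilon\end{pmatrix}$ gives $Av=\epsilon v$ for all $v\in m\mathbb Z^2$. So $A=\epsilon1_2$ and $\epsilon=\det A=\epsilon^2=1$, that is, $g=n_w$. Commuting with $\mathrm{diag}(B,1)$ gives $Bw=w$ for both matrices $B$, which forces $w=0$. So $g=1$. $\square$

**Definition.** $\Gamma$ is a *Powers group* if for every finite $F\subset\Gamma\setminus\{1\}$ and $N\ge1$ there are a partition $\Gamma=C_0\sqcup D_0$ and $\gamma_1,\dots,\gamma_N\in\Gamma$ with $fC_0\cap C_0=\emptyset$ for $f\in F$ and $\gamma_jD_0\cap\gamma_kD_0=\emptyset$ for $j\ne k$.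

**Example.** In the free group on $a,b$ with $F=\{a\}$, let $C_0$ be the set of reduced words beginning with $b$ or $b^{-1}$, and $D_0$ the rest. Words in $aC_0$ begin with $a$, so $aC_0\cap C_0=\emptyset$. With $\gamma_j=b^j$, $j\ge1$, the words in $\gamma_jD_0$ begin with exactly $j$ letters $b$, followed by $a^{\pm1}$ or by nothing, so these sets are disjoint. By contrast, a nontrivial amenable group is never a Powers group: an invariant mean would give $C_0$ mass at most $\frac12$ and, with $N=3$, $D_0$ mass at most $\frac13$.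

If $\Gamma$ is a Powers group, then $C^*_r(\Gamma)$ is simple with unique tracial state (de la Harpe, LNM 1132 (1985); Bull. LMS 39 (2007)).

**Lemma 5.** Our $\Gamma$ is a Powers group. Hence $C:=C^*_r(\Gamma)$ is simple with unique tracial state $\tau$.

The idea is to copy the free-group example: $C_0$ is the set of $g$ that move the base vertex into one branch of the tree, and the branch is chosen so that no $f\in F$ maps a point of it back into it.

**Step 1 (choose the branch).** Let $F\subset\Gamma\setminus\{1\}$ be finite, $N\ge1$, $v_0=x_1$. Exclude the following edges at $v_0$: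

* (i) for $f\in F$ with $fv_0=v_0$: all edges at $v_0$ fixed by $f$;
* (ii) for $f\in F$ fixing some vertex but not $v_0$: the first edge from $v_0$ towards the subtree $\mathrm{Fix}(f)$;
* (iii) for hyperbolic $f\in F$ with axis $L$: the first edge towards $L$ if $v_0\notin L$, and the two edges of $L$ at $v_0$ otherwise.

For $1\ne f\in\Lambda_1$, the $\pm\xi$ fixed by $f$ lie in the two eigenspaces of $f$ for $\pm1$. These are proper subspaces of $\mathbb Q^3$, since $f\ne1$ and $-1\notin SL_3(\mathbb Z)$. The finitely many edges in (ii) and (iii) give lines. So the excluded edges correspond to a subset of $\mathbb P$ contained in finitely many proper subspaces of $\mathbb Q^3$. Finitely many proper subspaces do not cover $\mathbb Q^3$, so some edge $e=\{v_0,v_1\}$ is not excluded. Let $U$ be the set of vertices whose geodesic from $v_0$ starts with $e$.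

**Step 2 ($fU\cap U=\emptyset$ for $f\in F$).** In case (i), geodesics from $v_0$ to points of $fU$ start with $fe\ne e$. In case (ii), let $p$ be the point of $\mathrm{Fix}(f)$ nearest to $v_0$. For $u\in U$, the edge $e$ does not point towards $p$, so $[p,u]=[p,v_0]\cup[v_0,u]$ starts with the first edge $a$ of $[p,v_0]$. This edge is not fixed by $f$, as its other endpoint is closer to $v_0$ than $p$. So $[p,fu]=f[p,u]$ starts with $fa\ne a$, and $fu\notin U$. In case (iii), all $u\in U$ have the same nearest point $p\in L$ as $v_0$, and $fu$ has nearest point $fp\ne p$; so $fu\notin U$.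

**Step 3 (the partition).** Put $C_0=\{g:gv_0\in U\}$ and $D_0=\Gamma\setminus C_0$. Then $fC_0=\{h:hv_0\in fU\}$ is disjoint from $C_0$ for $f\in F$. The complement $U^*=X\setminus U$ is the set of vertices whose geodesic from $v_1$ starts with $e$. Choose $\gamma_1,\dots,\gamma_N\in\mathrm{Stab}(v_1)$ with the edges $\gamma_je$ distinct; this is possible since the orbit of $e$ under $\mathrm{Stab}(v_1)$ is infinite. Points of $\gamma_jU^*$ have geodesics from $v_1$ starting with $\gamma_je$, so these sets are pairwise disjoint, hence so are the sets $\gamma_jD_0=\{h:hv_0\in\gamma_jU^*\}$. $\square$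

## 5. Deforming the permutation representation on the tree

Next we build representations $\pi_z$ of $\Gamma$, one for each $z\in I$, that depend on $z$ in a Lipschitz way, *uniformly over all group elements*, yet have visibly different matrix coefficients. It is a tree version of the Pytlik–Szwarc family.

Let $H=\ell_2(X)$, $z\in I$, $s=\sqrt{1-z^2}$. For $x\in X$ with geodesic $x_1=y_0,y_1,\dots,y_m=x$ put
$$v_x=v_x^{(z)}=z^m\delta_{y_0}+s\sum_{k=1}^mz^{m-k}\delta_{y_k}.$$
If $x,y$ have distances $m,n$ to $x_1$ and their geodesics from $x_1$ share exactly the first $l$ edges, then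
$$\langle v_x,v_y\rangle=z^{m+n}\Big(1+\sum_{k=1}^l(1-z^2)z^{-2k}\Big)=z^{m+n-2l}=z^{d(x,y)},\tag{2}$$
because $(1-z^2)z^{-2k}=z^{-2k}-z^{-2(k-1)}$ telescopes. Moreover, writing $x^-$ for the neighbor of $x\ne x_1$ closer to $x_1$,
$$\delta_{x_1}=v_{x_1},\qquad v_x=zv_{x^-}+s\delta_x,\quad\text{so}\quad\delta_x=(v_x-zv_{x^-})/s\quad(x\ne x_1).\tag{3}$$
So the $v_x$ are total in $H$. By (2) their inner products depend only on distances, which $\Gamma$ preserves. Hence $\pi_z(g)v_x=v_{gx}$ defines a unitary representation of $\Gamma$ on $H$. With $\xi_0=\delta_{x_1}$ we have: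

* (P1) $\langle\pi_z(g)\xi_0,\xi_0\rangle=z^{d(gx_1,x_1)}$ for $g\in\Gamma$;
* (P2) $\pi_z(g)\delta_x=\delta_{gx}$ for $g\in\Lambda_1=\mathrm{Stab}(x_1)$ and $x\in X$, by (3), since then $gx^-=(gx)^-$ for $x\ne x_1$.

So on $\Lambda_1$ the representation does not depend on $z$ at all.

**Example.** The same recipe for a single edge $\{x_1,x_2\}$ and the swap $g$ of its ends gives $v_{x_1}=\delta_{x_1}$, $v_{x_2}=z\delta_{x_1}+s\delta_{x_2}$. So $\pi_z(g)\delta_{x_1}=z\delta_{x_1}+s\delta_{x_2}$ and $\pi_z(g)\delta_{x_2}=(v_{x_1}-zv_{x_2})/s=s\delta_{x_1}-z\delta_{x_2}$: the reflection $\begin{pmatrix}z&s\\s&-z\end{pmatrix}$. It is the permutation matrix followed by the rotation matrix $\begin{pmatrix}s&z\\-z&s\end{pmatrix}$. In general, $\pi_z(g)$ is also a permutation followed by a matrix supported on the geodesic from $x_1$ to $gx_1$, as the next proof shows.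

**Lemma 6.** $\sup_{g\in\Gamma}\|\pi_z(g)-\pi_{z'}(g)\|\le21|z-z'|$ for $z,z'\in I$.

**Step 1 (reduce to a finite matrix).** Fix $g$. Let $y_0=x_1,\dots,y_m=gx_1$ be the geodesic, and let $\sigma_g\delta_x=\delta_{gx}$. We have $\pi_z(g)\delta_{x_1}=v_{y_m}$. Let $x\ne x_1$; the vertex $gx^-$ is the neighbor of $gx$ closer to $gx_1$.

If the edge $\{gx,gx^-\}$ is not on $[x_1,gx_1]$, then $x_1$ and $gx_1$ are on the same side of it, so $gx^-=(gx)^-$ and $\pi_z(g)\delta_x=(v_{gx}-zv_{gx^-})/s=\delta_{gx}$. Here $gx\notin\{y_0,\dots,y_m\}$: $gx=y_m$ would mean $x=x_1$, and $gx=y_i$ with $i<m$ would give $gx^-=y_{i+1}$, an edge on the geodesic.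

Otherwise $gx=y_i$ and $gx^-=y_{i+1}$ with $0\le i<m$. Using $v_{y_{i+1}}=zv_{y_i}+s\delta_{y_{i+1}}$ and $1-z^2=s^2$,
$$\pi_z(g)\delta_x=(v_{y_i}-zv_{y_{i+1}})/s=sv_{y_i}-z\delta_{y_{i+1}}.$$
So $\pi_z(g)\sigma_g^{-1}$ fixes $\delta_y$ for $y\notin\{y_0,\dots,y_m\}$, and on $\mathrm{span}\{\delta_{y_0},\dots,\delta_{y_m}\}$ it is the matrix $Q_m(z)$ with $\delta_{y_m}\mapsto v_{y_m}$ and $\delta_{y_i}\mapsto sv_{y_i}-z\delta_{y_{i+1}}$ for $i<m$. Hence $\|\pi_z(g)-\pi_{z'}(g)\|=\|Q_m(z)-Q_m(z')\|$, and we need a bound independent of $m$.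

**Step 2 (split the matrix into four parts).** Write $s'=\sqrt{1-z'^2}$.

* Row $0$ has entries $sz^i$ in columns $i<m$ and $z^m$ in column $m$. The difference has norm at most $\big(\sum_{j\ge0}|sz^j-s'z'^j|^2\big)^{1/2}+|z^m-z'^m|$.
* Rows $\ge1$, columns $i<m$, have the entries $s^2z^{i-k}$ in row $k$ for $1\le k\le i$. For each $j=i-k$ this is a multiple of a truncated shift, so the difference has norm at most $\sum_{j\ge0}|s^2z^j-s'^2z'^j|$.
* Rows $\ge1$, column $m$, have the entries $sz^{m-k}$. The difference has norm at most $\big(\sum_{j\ge0}|sz^j-s'z'^j|^2\big)^{1/2}$.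
* The terms $-z\delta_{y_{i+1}}$ are $-z$ times a partial isometry. The difference has norm at most $|z-z'|$.

**Step 3 (derivative estimates).** On $I$ we have $z\le\frac12$ and $s\ge\frac{\sqrt3}2$, and $\frac{ds}{dz}=-z/s$. So
$$\Big|\frac d{dz}(sz^j)\Big|\le jz^{j-1}+\frac{z^{j+1}}s\le j2^{1-j}+2^{-j},\qquad\Big|\frac d{dz}(z^j-z^{j+2})\Big|\le j2^{1-j}+(j+2)2^{-j-1},$$
and $|\frac d{dz}z^m|\le m2^{1-m}\le1$. Summing over $j\ge0$, with $\sum j2^{-j}=2$ and $\sum2^{-j}=2$, gives $4+2=6$ and $4+3=7$. Bounding $\ell^2$-norms by $\ell^1$-norms, the four parts are at most $(6+1)$, $7$, $6$, $1$ times $|z-z'|$, in total $21|z-z'|$. $\square$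

## 6. Why the twisted copies of $C$ alone are not enough, and the algebras $A_z$

How do we turn the close representations $\pi_z$ into close algebras? Using $\pi_z$ by itself, the bound of Lemma 6 only gives $\|\sum c_g\pi_z(g)-\sum c_g\pi_{z'}(g)\|\le21|z-z'|\sum|c_g|$, an $\ell^1$-estimate and not one in terms of a $\mathrm C^*$-norm. Tensoring with the left regular representation $\lambda$ repairs this. Put
$$\mathcal K=H\otimes\ell_2,\qquad\rho_z(\lambda_\gamma)=\lambda_\gamma\otimes\pi_z(\gamma)\otimes1_{\ell_2}\quad\text{on }\ell_2\Gamma\otimes\mathcal K,$$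
and let $W_z$ be the unitary $W_z(\delta_g\otimes\xi\otimes t)=\delta_g\otimes\pi_z(g)\xi\otimes t$. Then
$$W_z(\lambda_\gamma\otimes1)W_z^*(\delta_g\otimes\xi\otimes t)=\delta_{\gamma g}\otimes\pi_z(\gamma g)\pi_z(g)^*\xi\otimes t=\rho_z(\lambda_\gamma)(\delta_g\otimes\xi\otimes t).$$
Let $M=L(\Gamma)=C''$ on $\ell_2\Gamma=L^2(M)$, a finite von Neumann algebra with faithful normal trace $\tau$. Then $\rho_z(x)=W_z(x\otimes1)W_z^*$ defines an injective normal unital homomorphism on $M$. As $W_z$ is block diagonal, Lemma 6 gives $\|W_z-W_{z'}\|=\sup_g\|\pi_z(g)-\pi_{z'}(g)\|\le21|z-z'|$, hence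
$$\|\rho_z(d)-\rho_{z'}(d)\|\le42|z-z'|\,\|d\|\qquad(d\in C).\tag{4}$$

So the algebras $\rho_z(C)$ are uniformly close. The first attempt is to take these as the $A_z$. It stops at once: $\rho_z$ is injective, so $\rho_z(C)\cong C$ for every $z$. The parameter is lost because the unitary $W=W_{z'}W_z^*$ conjugates $\rho_z$ into $\rho_{z'}$. But look at $W$ more closely. It acts by $\delta_g\otimes\xi\otimes t\mapsto\delta_g\otimes\pi_{z'}(g)\pi_z(g)^*\xi\otimes t$. Let $r_\gamma\delta_g=\delta_{g\gamma^{-1}}$ be the right regular representation. If $W$ commuted with all $r_\gamma\otimes1$, then comparing values at $\delta_\gamma\otimes\xi\otimes t$ would give $\pi_{z'}(\gamma)\pi_z(\gamma)^*=1$ for all $\gamma$, which contradicts (P1) when $z\ne z'$. So $W$ is not in the von Neumann algebra $M\bar\otimes B(\mathcal K)$.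

The way past this is to add an ideal to $\rho_z(C)$ that every isomorphism must respect, and whose automorphisms near the identity are implemented by unitaries from $M\bar\otimes B(\mathcal K)$. Then $W$ is not available.

Let $J=C\otimes K(\mathcal K)$, acting nondegenerately on $\ell_2\Gamma\otimes\mathcal K$, and $N=J''=M\bar\otimes B(\mathcal K)$. Then $\mathcal M(J)$ is the idealizer of $J$ in the bounded operators; it is contained in $N$, since $x=\lim xe_\mu$ strongly for an approximate unit $(e_\mu)$ of $J$. The algebra $J$ is separable, and simple because $C$ is. Clearly $\rho_z(\lambda_\gamma)\in\mathcal M(J)$, so $\rho_z(C)\subset\mathcal M(J)$ and $\rho_z(M)\subset N$. Define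
$$A_z=\rho_z(C)+J\subset\mathcal M(J),$$
a separable unital $\mathrm C^*$-algebra.

**Proof of Theorem A(1), and of primeness.** The set $\{d\in C:\rho_z(d)\in J\}$ is a closed ideal of the simple algebra $C$, and it is proper because $1\notin J$. So it is $0$. Hence every $x\in A_z$ is uniquely $x=\rho_z(d)+j$ with $d\in C$, $j\in J$; moreover $A_z/J\cong C$ and $\|d\|=\|x+J\|\le\|x\|$. Put $T_{z,z'}(\rho_z(d)+j)=\rho_{z'}(d)+j$. This is a linear bijection with inverse $T_{z',z}$, and by (4)
$$\|T_{z,z'}(x)-x\|=\|\rho_{z'}(d)-\rho_z(d)\|\le42|z-z'|\,\|d\|\le42|z-z'|\,\|x\|.$$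
As $J$ acts nondegenerately, $xJ=0$ implies $x=0$. So every nonzero closed ideal of $A_z$ meets the simple ideal $J$ in a nonzero ideal, and so contains $J$. Hence $J$ is the unique minimal nonzero closed ideal of $A_z$, and $A_z$ is prime. $\square$

## 7. Automorphisms of $C^*_r(\Gamma)$ near the identity

Now we use property (T). Let $S_i\subset\Lambda_i$ ($i=1,2$) be the copies of the finite set $S$ of (1), and put $\kappa=\kappa_0/4$.

For $x\in L^2(M)$ and $m\in M$ write $mx$ and $xm$ for the left and right actions, which commute. Right multiplication $R_m$ satisfies $R_m^*=R_{m^*}$, depends normally on $m$, and $R_{\lambda_g}\delta_h=\delta_{hg}$. The commutant of the right action is $M$.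

**Lemma 7 (rigidity).** If $\theta\in\mathrm{Aut}(C)$ satisfies $\|\theta(\lambda_s)-\lambda_s\|\le\kappa$ for $s\in S_1\cup S_2$, then $\theta=\mathrm{Ad}(u)|_C$ for some unitary $u\in M$.

**Step 1 (an intertwining vector for each $\Lambda_i$).** By uniqueness of the trace, $\tau\theta=\tau$. The group $\Lambda_i$ acts unitarily on $L^2(M)$ by $\gamma\cdot x=\theta(\lambda_\gamma)x\lambda_\gamma^*$. With the trace vector $\hat1$, for $\gamma\in S_i$,
$$\|\gamma\cdot\hat1-\hat1\|_2=\|\theta(\lambda_\gamma)-\lambda_\gamma\|_2\le\kappa.$$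
By (1) there is an invariant vector $x=x_i$ with $\|x-\hat1\|_2\le\kappa_0^{-1}\kappa=\frac14$. In particular $c:=\|x\|_2>0$, and $\theta(\lambda_\gamma)x=x\lambda_\gamma$ for $\gamma\in\Lambda_i$.

**Step 2 (the vector is a multiple of a unitary).** Let $\varphi(m)=\langle xm,x\rangle$, a normal functional on $M$ with $\varphi(mm^*)=\|xm\|_2^2\ge0$. For $\gamma\in\Lambda_i$,
$$\varphi(\lambda_\gamma m\lambda_\gamma^*)=\langle x\lambda_\gamma m,x\lambda_\gamma\rangle=\langle\theta(\lambda_\gamma)xm,\theta(\lambda_\gamma)x\rangle=\varphi(m).$$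
So $g\mapsto\varphi(\lambda_g)$ is constant on $\Lambda_i$-conjugation orbits. It is a coefficient of a regular representation, namely $\sum_hx(hg^{-1})\overline{x(h)}$, so it vanishes at infinity. By Lemma 4(a) the orbits of $g\ne1$ are infinite, already under $\Sigma$. So $\varphi(\lambda_g)=0$ for $g\ne1$, and $\varphi(1)=c^2$. By normality $\varphi=c^2\tau$. Hence
$$\|xm\|_2^2=\varphi(mm^*)=c^2\tau(mm^*)=c^2\|m\|_2^2\qquad(m\in M),$$
so $\hat m\mapsto c^{-1}xm$ extends to an isometry $u_i$ of $L^2(M)$. It commutes with the right action, so $u_i\in M$. It is unitary, since $\tau(1-u_iu_i^*)=\tau(1-u_i^*u_i)=0$ and $\tau$ is faithful. From $\theta(\lambda_\gamma)xm=x\lambda_\gamma m$ we get $\theta(\lambda_\gamma)u_i=u_i\lambda_\gamma$, that is, $\theta(\lambda_\gamma)=u_i\lambda_\gamma u_i^*$ for $\gamma\in\Lambda_i$.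

**Step 3 (the two unitaries agree up to a scalar).** For $\gamma\in\Sigma$ both formulas apply, so $y=u_2^*u_1$ commutes with $\lambda_\gamma$. The Fourier coefficients of $y$, defined by $y\delta_1=\sum y_g\delta_g$, are square summable. They are constant on $\Sigma$-conjugation orbits, because $\lambda_\gamma r_\gamma\,y\delta_1=\lambda_\gamma y\lambda_\gamma^*\delta_1=y\delta_1$ and $\lambda_\gamma r_\gamma\delta_g=\delta_{\gamma g\gamma^{-1}}$. By Lemma 4(a), $y_g=0$ for $g\ne1$, so $y$ is a scalar. Thus $\theta=\mathrm{Ad}(u_1)$ on $\lambda(\Lambda_1\cup\Lambda_2)$, which generates $C$, hence on $C$. $\square$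

## 8. Only countably many parameters per isomorphism class

We prove Theorem A(2). Suppose that $Z=\{z\in I:A_z\cong A_{z_0}\}$ is uncountable.

**Step 1 (find an isomorphism close to the identity).** Lemma 7 needs maps near the identity, and uncountability provides them. Fix isomorphisms $\Theta_z\colon A_{z_0}\to A_z$, $z\in Z$. They carry the unique minimal nonzero closed ideal $J$ to $J$. Let $\alpha_z=\Theta_z|_J\in\mathrm{Aut}(J)$, and let $\beta_z\in\mathrm{Aut}(C)$ be induced on the quotients, so that $\Theta_z(\rho_{z_0}(d))-\rho_z(\beta_z(d))\in J$. The automorphism group of a separable $\mathrm C^*$-algebra is Polish, in particular second countable, in the point-norm topology. So $\mathrm{Aut}(J)\times\mathrm{Aut}(C)$ is second countable. Given a neighborhood $\mathcal U$ of the identity, choose an open neighborhood $\mathcal V$ of the identity with $\mathcal V\mathcal V^{-1}\subset\mathcal U$. Countably many right translates $\mathcal Vg_n$ cover the group. Since $Z$ is uncountable, one translate contains $(\alpha_z,\beta_z)$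 and $(\alpha_{z'},\beta_{z'})$ for distinct $z,z'\in Z$. Put $\Theta=\Theta_{z'}\Theta_z^{-1}\colon A_z\to A_{z'}$, $\alpha=\alpha_{z'}\alpha_z^{-1}$ and $\beta=\beta_{z'}\beta_z^{-1}$. Then
$$\Theta|_J=\alpha,\qquad\Theta(\rho_z(d))-\rho_{z'}(\beta(d))\in J\quad(d\in C),\qquad(\alpha,\beta)\in\mathcal V\mathcal V^{-1}\subset\mathcal U.\tag{5}$$

Let $(e_{kl})_{k,l\ge1}$ be matrix units of $K(\mathcal K)$ for an orthonormal basis of $\mathcal K$, and $p=1\otimes e_{11}\in J$. We choose $\mathcal U$ so that $(\alpha,\beta)\in\mathcal U$ implies, for all $s\in S_1\cup S_2$,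
$$\|\beta(\lambda_s)-\lambda_s\|\le\kappa,\quad\|\alpha(p)-p\|<1,\quad\|\alpha(\lambda_s\otimes e_{11})-\lambda_s\otimes e_{11}\|+4\|\alpha(p)-p\|\le\kappa.$$
These are finitely many point-norm conditions. By Lemma 7, $\beta=\mathrm{Ad}(b)|_C$ with $b\in M$ unitary. We fix such $z\ne z'$ and derive $z=z'$.

**Step 2 (correct $\alpha$ so that it fixes $p$).** Put $q=\alpha(p)$, $\delta=\|p-q\|<1$ and $v=pq+(1-p)(1-q)$. Then $v-1=2pq-p-q=(2p-1)(q-p)\in J$, so $\|v-1\|\le\delta$ and $v\in\mathbb C1+J$ is invertible. Expanding,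
$$v^*v=qpq+(1-q)(1-p)(1-q)=1-p-q+pq+qp=1-(p-q)^2.$$
Also $vq=pq=pv$, so $v^*vq=v^*pv=qv^*v$. As $v^*v$ commutes with $q$, the unitary $w=v|v|^{-1}\in\mathbb C1+J$ satisfies $wq=pw$, that is, $wqw^*=p$. The spectrum of $v^*v$ lies in $[1-\delta^2,1]$ and $1-\sqrt{1-t}\le t$ on $[0,1]$, so $\|1-|v|\|\le\delta^2$. Hence $\|w-1\|\le\||v|-1\|+\|v-1\|\le\delta^2+\delta\le2\delta$.

So $\alpha'=\mathrm{Ad}(w)\circ\alpha\in\mathrm{Aut}(J)$ fixes $p$ and restricts to an automorphism $\alpha_0$ of $pJp=C\otimes e_{11}\cong C$. For $s\in S_1\cup S_2$,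
$$\|\alpha_0(\lambda_s)-\lambda_s\|\le\|\alpha(\lambda_s\otimes e_{11})-\lambda_s\otimes e_{11}\|+2\|w-1\|\le\kappa.$$
By Lemma 7, $\alpha_0=\mathrm{Ad}(u)|_C$ with $u\in M$ unitary.

**Step 3 (implement $\Theta$ by a unitary of $N$).** Let $V_0=\sum_k\alpha'(1\otimes e_{k1})(1\otimes e_{1k})$. Since $\alpha'(p)=p$, the $k$-th summand is a partial isometry from $1\otimes e_{kk}$ to $\alpha'(1\otimes e_{kk})$. The sequence $\big(\sum_{k\le n}1\otimes e_{kk}\big)_n$ is an approximate unit of $J$, hence so is its image under $\alpha'$. As $J$ acts nondegenerately, $\sum_k\alpha'(1\otimes e_{kk})=1$ strongly. So the sum defining $V_0$ converges strongly to a unitary of $N$. We have $V_0(1\otimes e_{k1})=\alpha'(1\otimes e_{k1})p=\alpha'(1\otimes e_{k1})$, so for $c\in C$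
$$V_0(\alpha_0(c)\otimes e_{kl})V_0^*=\alpha'(1\otimes e_{k1})\,\alpha'(c\otimes e_{11})\,\alpha'(1\otimes e_{1l})=\alpha'(c\otimes e_{kl}).$$
Since $\alpha_0(c)=ucu^*$, this says $\alpha'=\mathrm{Ad}(V_0(u\otimes1))$ on $J$. Hence $\alpha=\mathrm{Ad}(Y)|_J$ with $Y=w^*V_0(u\otimes1)\in N$ unitary. For $x\in A_z$ and $j\in J$ we have $\Theta(x)\alpha(j)=\alpha(xj)=YxY^*\alpha(j)$, and $\alpha(J)=J$ is nondegenerate. So $\Theta(x)=YxY^*$ for all $x\in A_z$.

**Step 4 (an intertwiner modulo $J$).** For $d\in C$ put $j_d=Y\rho_z(d)Y^*-\rho_{z'}(bdb^*)$, which is in $J$ by (5). Let $T=\rho_{z'}(b)^*Y$, a unitary of $N$. Since $\rho_{z'}(d)\rho_{z'}(b)^*=\rho_{z'}(b)^*\rho_{z'}(bdb^*)$,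
$$T\rho_z(d)-\rho_{z'}(d)T=\rho_{z'}(b)^*j_dY=T\,(Y^*j_dY)=T\,\alpha^{-1}(j_d)\in TJ.\tag{6}$$

**Step 5 (escape to infinity, where $J$ disappears).** The factor $\ell_2$ in $\mathcal K$ was put there for this step. Let $(t_n)$ be an orthonormal basis of $\ell_2$ and $\iota_n\colon\ell_2\Gamma\otimes H\to\ell_2\Gamma\otimes H\otimes\ell_2$, $\iota_n\eta=\eta\otimes t_n$. Then $\|j\iota_n\|\to0$ for every $j\in J=C\otimes K(H)\otimes K(\ell_2)$: for elementary tensors because $\|kt_n\|\to0$ for compact $k$, and in general by density. (This also shows $1\notin J$.) Put $T_n=T\iota_n$, an isometry. Since $\rho_z(\lambda_\gamma)\iota_n=\iota_n(\lambda_\gamma\otimes\pi_z(\gamma))$, (6) gives for every $\gamma\in\Gamma$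
$$\|T_n(\lambda_\gamma\otimes\pi_z(\gamma))-\rho_{z'}(\lambda_\gamma)T_n\|\to0.\tag{7}$$

**Step 6 (pass from $\lambda\otimes\pi_z$ to $\pi_z$).** Here we use that $T$ is in $N$, and not merely some unitary: $r_\gamma\in M'$, so $r_\gamma\otimes1\otimes1$ commutes with $T$ and $(r_\gamma\otimes1\otimes1)T_n=T_n(r_\gamma\otimes1)$. Let
$$V_n\xi=T_n(\delta_1\otimes\xi)\ \ (\xi\in H),\qquad\Pi(\gamma)=\lambda_\gamma r_\gamma\otimes\pi_{z'}(\gamma)\otimes1\ \text{ on }\ \ell_2\Gamma\otimes H\otimes\ell_2.$$
The $V_n$ are isometries, and $\Pi$ is a unitary representation of $\Gamma$. For fixed $\gamma$ and $\xi$, as $n\to\infty$, (7) and $r_\gamma\lambda_\gamma\delta_1=\delta_1$ give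
$$\Pi(\gamma)V_n\xi=(r_\gamma\otimes1\otimes1)\rho_{z'}(\lambda_\gamma)T_n(\delta_1\otimes\xi)=T_n(r_\gamma\lambda_\gamma\delta_1\otimes\pi_z(\gamma)\xi)+o(1)=V_n\pi_z(\gamma)\xi+o(1).\tag{8}$$

**Step 7 (property (T) locates $V_n\xi_0$).** By (P2), $\pi_z(\gamma)\xi_0=\xi_0$ for $\gamma\in\Lambda_1$. So (8) gives $\|\Pi(s)V_n\xi_0-V_n\xi_0\|\to0$ for $s\in S_1$. By (1), $V_n\xi_0$ is within $o(1)$ of the space of $\Pi(\Lambda_1)$-invariant vectors. By (P2) for $z'$, $\Pi|_{\Lambda_1}$ is the permutation representation on $\ell_2(\Gamma\times X)\otimes\ell_2$ given by $(g,x)\mapsto(\gamma g\gamma^{-1},\gamma x)$. Its invariant vectors are supported on finite orbits. If $g\ne1$ the orbit of $(g,x)$ is infinite by Lemma 4(a), and if $x\ne x_1$ it is infinite by Lemma 4(b). So the only finite orbit is $\{(1,x_1)\}$, and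
$$V_n\xi_0=\delta_1\otimes\xi_0\otimes t_n'+o(1),\qquad\|t_n'\|\to1.\tag{9}$$

**Step 8 (compare coefficients).** For every $\gamma\in\Gamma$, using (P1), that $V_n$ is isometric, (8), and then (9) with (P1) for $z'$,
$$z^{d(\gamma x_1,x_1)}=\langle V_n\pi_z(\gamma)\xi_0,V_n\xi_0\rangle=\langle\Pi(\gamma)V_n\xi_0,V_n\xi_0\rangle+o(1)=z'^{\,d(\gamma x_1,x_1)}\|t_n'\|^2+o(1).$$
Let $n\to\infty$ and take $\gamma\in\Lambda_2\setminus\Sigma$. Then $\gamma x_1\ne x_1$, because $\Lambda_1\cap\Lambda_2=\Sigma$, and both vertices are adjacent to $x_2=\gamma x_2$. So $d(\gamma x_1,x_1)=2$, and we get $z^2=z'^2$, that is, $z=z'$: a contradiction. This proves Theorem A(2). With Section 6 it completes Theorem A, and with Section 3 it completes Theorems B and C. So the conjecture is false. $\square$
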